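
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The geometric embedding of the braid group in the mapping class group can be nonzero in mod $2$ homology}


\begin{abstract}
A chain of $2g+1$ simple closed curves defines an embedding $\phi$ of the braid group $B_{2g+2}$ into the mapping class group $\Gamma_{g,2}$ of a surface of genus $g$ with two boundary components. B\"odigheimer and Tillmann asked whether, for $g\ge 3$, it induces zero in reduced $\mathbb F_p$-homology for all primes $p$. We show that it does not. Let $g\ge3$. At $p=2$ the induced map is nonzero whenever $g+1$ is a power of $2$ or a sum of two distinct powers of $2$, and for $g=3$ it is injective in every degree except degree $1$, where it is zero. It is zero on reduced homology when $p>g+1$. For the first statement we map $\Gamma_{g,2}$ to a finite group acting on relative homology and detect braid classes there by transferred classes, whose restriction to an elementary abelian $2$-group is a sum over fixed points. For $g=3$ we use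 the group $Sp_6(\mathbb F_2)$, a transferred class, Stiefel--Whitney classes of a representation that comes from the root system $E_7$, and Steenrod operations.
\end{abstract}

\section{The question and the answer}

Let $\Gamma_{g,b}$ be the mapping class group of an oriented surface $\Sigma_{g,b}$ of genus $g$ with $b$ parametrized boundary components: the group of components of the group of orientation-preserving diffeomorphisms that fix the boundary pointwise. Write $D_a$ for the Dehn twist around a simple closed curve $a$. If $a$ and $b$ are disjoint, then $D_aD_b=D_bD_a$. If they meet transversally in exactly one point, then $D_aD_bD_a=D_bD_aD_b$. These are the defining relations of the braid groups. Hence a \emph{chain} $a_1,\dots,a_{2g+1}$ of simple closed curves, in which consecutive curves meet transversally in one point and non-consecutive curves are disjoint, defines a homomorphism that sends the standard generator $\sigma_i$ to $D_{a_i}$. A regular neighborhood of the union of the curves is a surface of genus $g$ with two boundary components, and we obtain the standard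 geometric embedding
\[
\phi\colon B_{2g+2}\longrightarrow \Gamma_{g,2}.
\]

What does $\phi$ do in homology? In degree $1$ it is zero when $g\ge3$, because $H_1(\Gamma_{g,2};\mathbb Z)=0$. This is due to Powell and Harer; see the survey \cite{Korkmaz}. If the prime $p$ is large compared with $g$, then $H_*(B_{2g+2};\mathbb F_p)$ has nothing above degree $1$ (Section~\ref{sec:odd}), and so $\phi_*$ vanishes on reduced homology. B\"odigheimer and Tillmann \cite{BT} asked whether for $g\ge3$ the map
\[
\phi_*\colon \tilde H_*(B_{2g+2};\mathbb F_p)\longrightarrow \tilde H_*(\Gamma_{g,2};\mathbb F_p)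
\]
is zero for all primes $p$. The answer is no, already for $g=3$ and $p=2$.

\begin{theorem}\label{thm:A}
Let $g\ge 3$ and $p=2$.
\begin{enumerate}
\item If $2g+2=2^k$, then $\phi_*\ne0$ on $H_{2g+1}(B_{2g+2};\mathbb F_2)$.
\item If $2g+2=2^k+2^l$ with $k>l\ge1$, then $\phi_*\ne 0$ on $H_{2g}(B_{2g+2};\mathbb F_2)$.
\end{enumerate}
Thus $\phi_*\neq0$ at $p=2$ whenever $g+1$ has at most two binary digits equal to $1$, that is, for $g=3,4,5,7,8,9,11,15,\dots$
\end{theorem}

\begin{theorem}\label{thm:B}
Let $g=3$ and $p=2$. Then $\phi_*\colon H_i(B_8;\mathbb F_2)\to H_i(\Gamma_{3,2};\mathbb F_2)$ is injective for every $i\neq1$ and zero for $i=1$. The same holds for the composite of $\phi$ with $\Gamma_{3,2}\to\Gamma_{3}\to Sp_6(\mathbb F_2)$. Here $\Gamma_3$ is the mapping class group of the closed surface $\Sigma_3$ obtained by gluing discs to the boundary of $\Sigma_{3,2}$, and the last map is the action on $H_1(\Sigma_3;\mathbb F_2)$.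
\end{theorem}

\begin{theorem}\label{thm:C}
If $g\ge3$ and $p>g+1$, then $\phi_*=0$ on $\tilde H_*(-;\mathbb F_p)$.
\end{theorem}

The odd primes $p\le g+1$ (for $g=3$ only $p=3$) and the remaining genera at $p=2$ (the first is $g=6$) are not settled here.

\paragraph{The idea.} Put $n=2g+2$. The braid group $B_n$ maps to the symmetric group $S_n$. We shall map $\Gamma_{g,2}$ to a finite group $G$ in a compatible way. The group $\Gamma_{g,2}$ acts on the $\mathbb F_2$-homology $M$ of the surface relative to two boundary points, fixing the boundary class $\rho$. The space $M$ has a basis of $n$ elements that the twists $D_{a_i}$ permute as transpositions. With $G=\{T\in GL(M):T\rho=\rho\}$ there is a commutative square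
\begin{equation}\label{eq:square}
\begin{array}{ccc}
B_n & \stackrel{\phi}{\longrightarrow} & \Gamma_{g,2}\\[2pt]
{\scriptstyle\iota}\big\downarrow\;\; & & \big\downarrow\\[2pt]
S_n & \hookrightarrow & G .
\end{array}
\end{equation}
To see that $\phi_*x\ne0$ it suffices to find a class in $H^*(G)$ whose restriction to $S_n$ does not vanish on $\iota_*x$. The difficulty is to produce classes on the large group $G$ and to control their restriction. We produce them by transfer from the stabilizers of a $G$-set. Restricted to an elementary abelian $2$-group, such a class becomes a sum over fixed points. For $n=2^k$ and $(\mathbb Z/2)^k\subset S_n$ acting regularly, the fixed points on $M/\langle\rho\rangle$ correspond to the linear forms $\ell$ on $(\mathbb Z/2)^k$, and our class restricts to $\sum_\ell\ell^{\,2^k-1}$. This polynomial detects a braid class.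

Sections \ref{sec:module} and \ref{sec:transfer} construct the square and the classes. Section~\ref{sec:classes} recalls the braid classes. Section~\ref{sec:four} illustrates the whole argument on four strands. Section~\ref{sec:proofA} proves Theorem~\ref{thm:A}, and Sections \ref{sec:genus3} and \ref{sec:odd} prove the other two theorems. Unless a prime is named or other coefficients are shown, homology and cohomology have $\mathbb F_2$-coefficients.

\section{A permutation module carried by the mapping class group}\label{sec:module}

Let $\Sigma=\Sigma_{g,2}$, with boundary components $\partial_1,\partial_2$, and choose $q_1\in\partial_1$ and $q_2\in\partial_2$. Put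
\[
M=H_1(\Sigma,\{q_1,q_2\}),\qquad \rho=[\partial_1]=[\partial_2]\in H_1(\Sigma)\subset M .
\]
From the exact sequence $0\to H_1(\Sigma)\to M\to\tilde H_0(\{q_1,q_2\})=\mathbb F_2\to0$ we see that $\dim M=(2g+1)+1=n$. Mapping classes fix the boundary pointwise, so $\Gamma_{g,2}$ acts on $M$ and fixes $\rho$. This gives the map $\Gamma_{g,2}\to G=\{T\in GL(M):T\rho=\rho\}$. The relative classes are what makes the next lemma possible: they add to $H_1(\Sigma)$ the one dimension that a permutation module of rank $n$ needs.

\begin{lemma}\label{lem:module}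
For a suitable choice of $q_1,q_2$, the space $M$ has a basis $b_1,\dots,b_n$ with $\sum_jb_j=\rho$ such that $D_{a_i}$ interchanges $b_i$ and $b_{i+1}$ and fixes the other $b_j$. Moreover $[a_i]=b_i+b_{i+1}$. Hence the square \eqref{eq:square} commutes, where $\iota$ is the projection and $S_n\hookrightarrow G$ is given by permutation matrices.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0) circle (2.2);
\foreach \x in {-1.5,-0.5,0.5,1.5} {\draw[dashed] (0,-2.2) -- (\x,0.4);}
\draw[thick] (-1.5,0.4) -- (1.5,0.4);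
\foreach \x/\j in {-1.5/1,-0.5/2,0.5/3,1.5/4} {\fill (\x,0.4) circle (2pt) node[above] {$p_\j$};}
\node[below] at (-1,0.4) {$s_1$};
\node[below] at (0,0.4) {$s_2$};
\node[below] at (1,0.4) {$s_3$};
\node[left] at (-0.85,-0.9) {$\gamma_1$};
\node[right] at (0.85,-0.9) {$\gamma_4$};
\fill (0,-2.2) circle (2pt) node[below] {$q$};
\end{tikzpicture}
\caption{The surface $\Sigma_{g,2}$ is the double cover of a disc branched at $n=2g+2$ points $p_j$ (here $n=4$). The preimage of the segment $s_i$ from $p_i$ to $p_{i+1}$ is the closed curve $a_i$ of the chain. The preimage of the dashed arc $\gamma_j$ from the boundary point $q$ to $p_j$ is an arc that joins the two preimages of $q$, which lie on different boundary components. Its class is the basis vector $b_j$.}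
\label{fig:disc}
\end{figure}

\begin{proof}
Take a disc with points $p_1,\dots,p_n$ in its interior, segments $s_i$, a boundary point $q$ and arcs $\gamma_j$ as in Figure~\ref{fig:disc}, and its double cover branched exactly at the $p_j$. The preimage of $s_i$ is a circle. Near a branch point the cover is $w\mapsto w^2$, so segments that leave $p_{i+1}$ in different directions lift to curves crossing there transversally. Thus the circles over $s_1,\dots,s_{n-1}$ form a chain. The disc is a regular neighborhood of $\bigcup s_i$, so its cover is a regular neighborhood of this chain. Such a neighborhood, with its curves, is determined up to orientation-preserving diffeomorphism by the length of the chain: orient the curves one after the other so that the intersection number of $a_i$ with $a_{i+1}$ is $+1$, and then the cyclic order of the branches at each crossing is prescribed. So the cover is $\Sigma$ and the circles are the $a_i$. The boundary loop encircles an even number of branch points and hence lifts to two circles. These are $\partial_1$ and $\partial_2$, and we take for $q_1\in\partial_1$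 and $q_2\in\partial_2$ the two preimages of $q$.

Let $b_j\in M$ be the class of the preimage of $\gamma_j$, an arc from $q_1$ to $q_2$.

\emph{$[a_i]=b_i+b_{i+1}$.} The triangle bounded by $\gamma_i$, $s_i$, $\gamma_{i+1}$ has no branch point in its interior, so its interior has two lifts. The boundary of their sum is the sum of the full preimages of the three sides.

\emph{Basis.} The surface retracts onto $\bigcup a_i$, which is built by attaching circles successively at one point. So the $[a_i]$ form a basis of $H_1(\Sigma)$. Since $b_1\notin H_1(\Sigma)$ and $b_{i+1}=b_i+[a_i]$, the $b_j$ form a basis of $M$.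

\emph{$\sum b_j=\rho$.} Cut the disc along all $\gamma_j$ and lift the resulting polygon to $\Sigma$. Its boundary runs once along the boundary of the disc and then, for each $j$, out along one side of $\gamma_j$ and back along the other. The lift of the first part is the circle $\partial_1$ (for one of the two lifts). The lift of each excursion runs through the whole preimage of $\gamma_j$, from one of $q_1,q_2$ to the other; since $n$ is even the path closes up. So $\rho+\sum_jb_j=0$.

\emph{Twists.} For $x\in M$ we have $D_a(x)=x+(x\cdot a)[a]$, where $x\cdot a$ is the mod $2$ intersection number of the image of $x$ in $H_1(\Sigma,\partial\Sigma)$ with $a$. The arc over $\gamma_j$ meets $a_i$ only if $\gamma_j$ ends on $s_i$, that is, if $j\in\{i,i+1\}$, and then once, transversally, at the branch point. So $b_j\cdot a_i=1$ exactly for $j\in\{i,i+1\}$. Adding $[a_i]=b_i+b_{i+1}$ interchanges $b_i$ and $b_{i+1}$.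
\end{proof}

\section{Transferred classes and fixed points}\label{sec:transfer}

Let a finite group $G$ act on a finite set $Y$. For each $y\in Y$ let there be given a class $\kappa_y\in H^d(G_y)$ of the stabilizer, compatible with conjugation: conjugation by $t\in G$ carries $\kappa_y$ to $\kappa_{ty}$. Put
\[
c=\sum_{[y]\in Y/G}\mathrm{tr}_{G_y}^{G}\,\kappa_y\in H^d(G),
\]
which does not depend on the chosen representatives. (The family $(\kappa_y)$ determines a class in the equivariant cohomology $H^d_G(Y)$, and $c$ is its push-forward to a point.)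

\begin{lemma}\label{lem:fixed}
For an elementary abelian $2$-subgroup $A\le G$ we have $c|_A=\sum_{y\in Y^A}\kappa_y|_A$.
\end{lemma}

\begin{proof}
The double coset formula gives $c|_A=\sum_{[y]\in Y/A}\mathrm{tr}_{A_y}^{A}(\kappa_y|_{A_y})$. If $A_y\ne A$, then $A_y$ is a direct factor of $A$, so $\kappa_y|_{A_y}$ is the restriction of some $\tilde\kappa\in H^d(A)$, and its transfer is $[A:A_y]\,\tilde\kappa=0$, the index being even. The orbits that remain are the fixed points.
\end{proof}

\paragraph{The main example.} Let $M$, $\rho$ and $G$ be as in Section~\ref{sec:module}, and let $Y=M/\langle\rho\rangle$. For $\bar h\in Y$ define $\lambda_{\bar h}\colon G_{\bar h}\to\mathbb F_2$ by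
\begin{equation}\label{eq:lambda}
Th-h=\lambda_{\bar h}(T)\rho .
\end{equation}
Since $T\rho=\rho$, this does not depend on the lift $h$, and $TSh-h=T(h+\lambda_{\bar h}(S)\rho)-h=(\lambda_{\bar h}(T)+\lambda_{\bar h}(S))\rho$. So $\lambda_{\bar h}$ is a homomorphism, that is, a class in $H^1(G_{\bar h})$. The family is compatible with conjugation, because $(UTU^{-1})(Uh)-Uh=U(Th-h)$ for $U\in G$. For $d\ge1$ let $c_d\in H^d(G)$ be the transferred class for $\kappa_{\bar h}=\lambda_{\bar h}^d$.

\section{Braid classes}\label{sec:classes}

Write $V_k=(\mathbb Z/2)^k$, let $e_i$ generate $H_i(\mathbb Z/2)$, with $e_i=0$ for $i<0$, and let $Sq^s_*$ be the dual of $Sq^s$. It lowers degrees by $s$, satisfies the Cartan formula, and vanishes on $H_d$ if $2s>d$, because $Sq^s$ vanishes on $H^{d-s}$ if $s>d-s$.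

Products of classes of braid groups are taken along $B_a\times B_b\to B_{a+b}$. Products of classes of symmetric groups are written $*$; they are commutative. For a group $K$ and $z\in H_q(K)$ represented by a cycle $c$, the chain $e_i\otimes c\otimes c$ is a mod $2$ cycle for $\mathbb Z/2\wr K$, because $\partial(e_i\otimes c\otimes c)$ is $e_{i-1}\otimes(c\otimes c+c\otimes c)=0$. Its class depends only on $z$ and is written $e_i\otimes z\otimes z$. For $z\in H_q(S_m)$ let $Q_iz\in H_{2q+i}(S_{2m})$ be the image of $e_i\otimes z\otimes z$ under $\mathbb Z/2\wr S_m\to S_{2m}$, with $Q_iz=0$ for $i<0$, and put $Q^rz=Q_{r-q}z$. Then $Q_0z=z*z$. We use three standard facts; the first two are in \cite{CLM}.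

\begin{itemize}
\item[(F1)] Cartan formula: $Q_i(y*z)=\sum_{a+b=i}Q_ay*Q_bz$. In particular $Q_i(y*y)=0$ for $i$ odd, because the terms cancel in pairs.
\item[(F2)] Nishida relations: $Sq^s_*Q^r=\sum_i\binom{r-s}{s-2i}Q^{r-s+i}Sq^i_*$.
\item[(F3)] For the diagonal inclusion $d\colon\mathbb Z/2\times K\to\mathbb Z/2\wr K$ and $z\in H_q(K)$,
\[
d_*(e_r\otimes z)=\sum_j e_{r+2j-q}\otimes Sq^j_*z\otimes Sq^j_*z .
\]
This is \cite[Prop.~9.1]{May}. It is dual to Steenrod's formula $d^*P(w)=\sum_i t^{|w|-i}Sq^iw$.
\end{itemize}

Now we define the braid classes that we shall use. The configuration space $C_m(\mathbb R^2)$ of $m$ unordered points is a classifying space of $B_m$. Placing two configurations in small discs centered at $\theta$ and $-\theta$, for $\theta\in S^1$, gives a map $S^1\times_{\mathbb Z/2}C_m(\mathbb R^2)^2\to C_{2m}(\mathbb R^2)$. Let $x_0\in H_0(B_1)$ be the generator, and let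
\[
x_k\in H_{2^k-1}(B_{2^k})
\]
be the image of $e_1\otimes x_{k-1}\otimes x_{k-1}$ under this map with $m=2^{k-1}$. So $x_1$ is the class of $\sigma_1$ (two points making a half-turn), and $x_2$ is carried by the three-manifold $S^1\times_{\mathbb Z/2}(S^1\times S^1)$. The projection $\iota\colon B_m\to S_m$ is induced by $C_m(\mathbb R^2)\subset C_m(\mathbb R^\infty)$, and the construction extends there with $S^\infty$ in place of $S^1$. So the classes $z_k:=\iota_*x_k$ satisfy
\[
z_k=Q_1z_{k-1}=Q^{2^{k-1}}z_{k-1}\quad(k\ge1),\qquad |z_k|=2^k-1 .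
\]

\section{An illustration: four strands}\label{sec:four}

Let $n=4$, so $g=1$. This lies outside the range $g\ge3$ of the question, but the method applies, and here everything can be written down. We show that $\phi_*x_2\ne0$ in $H_3(\Gamma_{1,2})$.

\emph{The class comes from $V_2$.} We have $z_1=e_1\in H_1(S_2)$ and $z_2=Q_1z_1$. By (F3) with $r=2$ and $q=1$,
\[
d_*(e_2\otimes e_1)=\sum_j e_{1+2j}\otimes Sq^j_*e_1\otimes Sq^j_*e_1=e_1\otimes e_1\otimes e_1 ,
\]
since $Sq^1_*e_1=0$. The composite $V_2=\mathbb Z/2\times S_2\to\mathbb Z/2\wr S_2\to S_4$ is the regular representation. So $z_2$ is the image of $e_2\otimes e_1\in H_3(V_2)$.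

\emph{Restriction of $c_3$ to $V_2$.} Identify $\{1,2,3,4\}$ with $V_2$, so that $M$ becomes the space of functions $V_2\to\mathbb F_2$ and $\rho$ the constant function $1$. The set $Y=M/\langle\rho\rangle$ has $8$ elements. Four of them are the classes of the delta functions. They are permuted freely by $V_2$ and contribute a transfer from the trivial group, which is $0$. The other four are the classes of the linear forms $\ell\in\{0,t_1,t_2,t_1+t_2\}$: translation by $v$ changes $\ell$ by the constant $\ell(v)$, so $\bar\ell$ is fixed and the homomorphism $\lambda_{\bar\ell}$ of \eqref{eq:lambda} restricts to $\ell$ itself. Therefore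
\begin{equation}\label{eq:cubic}
c_3|_{V_2}=t_1^3+t_2^3+(t_1+t_2)^3=t_1^2t_2+t_1t_2^2 ,
\end{equation}
and $\langle c_3|_{V_2},e_2\otimes e_1\rangle=1$. By the square \eqref{eq:square}, $c_3|_{\Gamma_{1,2}}$ takes the value $1$ on $\phi_*x_2$.

The quotient by $\rho$ is essential: on $M$ itself the only functions fixed by $V_2$ are constant, and they carry no character. Two points require work for $2^k$ strands: for $k\ge3$ the formula (F3) has further terms, which must be shown to vanish after mapping to $S_{2^k}$, and \eqref{eq:cubic} must be replaced by an identity in $k$ variables.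

\section{Proof of Theorem \ref{thm:A}}\label{sec:proofA}

Let $j_k\colon V_k\to S_{2^k}$ be the regular representation, and put
\[
\varepsilon_k=e_{2^{k-1}}\otimes e_{2^{k-2}}\otimes\cdots\otimes e_1\in H_{2^k-1}(V_k).
\]

\begin{lemma}\label{lem:regular}
$z_k=(j_k)_*\varepsilon_k$.
\end{lemma}

The proof is by induction on $k$ with (F3), which gives $(j_k)_*\varepsilon_k$ as $Q_1z_{k-1}=z_k$ plus the correction terms $Q_{1+2i}(Sq^i_*z_{k-1})$ with $i\ge1$. By (F1) these vanish if $Sq^i_*z_{k-1}$ is a square. For instance, when $k=3$ the only one is $Q_3(Sq^1_*z_2)$, and $Sq^1_*z_2=z_1*z_1$ by (F2). So the point is the following claim.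

\begin{proof}
\emph{Claim: for $s\ge1$ the class $Sq^s_*z_k$ is $0$ or of the form $y*y$.} For $k=0$ it is $0$. Let $k\ge1$ and $r=2^{k-1}$, so $|z_{k-1}|=r-1$ and $z_k=Q^rz_{k-1}$. Since $|z_k|=2r-1$, we have $Sq^s_*z_k=0$ for $s\ge r$, and we may assume $s<r$. By (F2), $Sq^s_*z_k$ is the sum over $i$ of
\[
\tbinom{r-s}{s-2i}\,Q^{r-s+i}(Sq^i_*z_{k-1})=\tbinom{r-s}{s-2i}\,Q_{2i+1-s}(Sq^i_*z_{k-1}),
\]
because $Sq^i_*z_{k-1}$ has degree $r-1-i$. The term vanishes if $s>2i+1$, since then the lower index is negative, and if $s<2i$, since then the binomial coefficient is $0$. What remains is a single value of $i$.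
\begin{itemize}
\item If $s=2i+1$, the term is a multiple of $Q_0(Sq^i_*z_{k-1})$, a square.
\item If $s=2i$, then $i\ge1$, and the term is a multiple of $Q_1(Sq^i_*z_{k-1})$. By induction this is $Q_1(0)=0$ or $Q_1(y*y)$, which is $0$ by (F1).
\end{itemize}
This proves the claim.

The lemma is trivial for $k=0$. Let $k\ge1$ and $m=2^{k-1}$. Up to conjugation $j_k$ is the composite
\[
\mathbb Z/2\times V_{k-1}\longrightarrow\mathbb Z/2\times S_m\stackrel{d}{\longrightarrow}\mathbb Z/2\wr S_m\longrightarrow S_{2m},
\]
and $\varepsilon_k=e_m\otimes\varepsilon_{k-1}$. By induction the first map sends it to $e_m\otimes z_{k-1}$. Then (F3) with $r=m$ and $q=m-1$ gives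
\[
(j_k)_*\varepsilon_k=\sum_{i\ge0}Q_{1+2i}(Sq^i_*z_{k-1}).
\]
The terms with $i\ge1$ vanish by the claim and (F1). The term with $i=0$ is $Q_1z_{k-1}=z_k$.
\end{proof}

\begin{lemma}\label{lem:poly}
Let $k\ge1$, $D=2^k-1$ and $V_k^*=H^1(V_k)$. Then $\big\langle\sum_{\ell\in V_k^*}\ell^{D},\varepsilon_k\big\rangle=1$.
\end{lemma}

\begin{proof}
Let $t_1,\dots,t_k$ be the coordinates, so that the pairing with $\varepsilon_k$ reads off the coefficient of $\prod_it_i^{2^{k-i}}$. For $\ell=\sum_ic_it_i$ with $c_i\in\mathbb F_2$ we have $\ell^{2^s}=\sum_ic_it_i^{2^s}$, and $D=1+2+\cdots+2^{k-1}$, so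
\[
\ell^D=\prod_{s=0}^{k-1}\ \sum_{i=1}^kc_i\,t_i^{2^s}.
\]
To obtain $\prod_it_i^{2^{k-i}}$ one must choose from each factor $s$ an index $i$ so that the powers $2^s$ assigned to $i$ add up to $2^{k-i}$. By uniqueness of binary expansions the only possibility is that $i$ receives exactly $s=k-i$. So the coefficient is $c_1c_2\cdots c_k$, and its sum over all $(c_i)\in\mathbb F_2^k$ is $1$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}(1)]
Let $n=2^k$ and $D=2^k-1=2g+1$, and let $c=c_D\in H^D(G)$ be the class of Section~\ref{sec:transfer} for $Y=M/\langle\rho\rangle$ and $\kappa_{\bar h}=\lambda_{\bar h}^D$. By Lemmas \ref{lem:module} and \ref{lem:regular},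
\[
\langle c|_{\Gamma_{g,2}},\phi_*x_k\rangle=\langle c|_{S_n},z_k\rangle=\langle c|_{V_k},\varepsilon_k\rangle .
\]
As a $V_k$-module, $M$ is the space of functions on $V_k$ with the translation action, and $\rho$ is the constant function $1$. A class $\bar h$ is fixed if and only if for every $v$ the difference $h(x+v)-h(x)$ does not depend on $x$. Then it equals $h(v)-h(0)$, which is additive in $v$, so $h=\ell+\mathrm{const}$ with $\ell\in V_k^*$. Conversely every such $h$ gives a fixed class, on which $\lambda_{\bar h}|_{V_k}=\ell$. So the fixed points correspond bijectively to $V_k^*$. Lemma~\ref{lem:fixed} gives $c|_{V_k}=\sum_\ell\ell^D$, and by Lemma~\ref{lem:poly} the pairing is $1$. Hence $\phi_*x_k\ne0$ in $H_{2g+1}(\Gamma_{g,2})$.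
\end{proof}

For $n=2^k+2^l$ the natural candidate is $x_kx_l$. It comes from $V_k\times V_l$ acting on two blocks, and we need one linear form per block. A single quotient by $\rho$ does not separate the blocks. So the $G$-set must also record a splitting $\rho=a+a'$, of which $\rho=1_B+1_{B'}$ will be an instance.

\begin{proof}[Proof of Theorem \ref{thm:A}(2)]
Let $n=2^k+2^l$ with $k>l\ge1$, and put $D=2^k-1$, $D'=2^l-1$. Let
\[
Y=\{(a,\bar h): a\in M\setminus\{0,\rho\},\ \bar h\in M/\langle a,\rho\rangle\},
\]
and put $a'=a+\rho$, so that $a,a'$ is a basis of $\langle a,\rho\rangle$. The stabilizer of $(a,\bar h)$ fixes $a$ and $a'$. As for \eqref{eq:lambda}, the formula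
\[
Th-h=\lambda(T)\,a+\lambda'(T)\,a'
\]
defines homomorphisms $\lambda,\lambda'$ from the stabilizer to $\mathbb F_2$. They do not depend on the lift $h$ and are compatible with conjugation, since $U(a')=(Ua)'$ for $U\in G$. Let $c\in H^{D+D'}(G)$ be the transferred class for $\kappa=\lambda^D\lambda'^{D'}$.

Let $A=V_k\times V_l\subset S_{2^k}\times S_{2^l}\subset S_n$ act regularly on blocks $B,B'$ with $B\sqcup B'=\{1,\dots,n\}$. Since $\iota_*(x_kx_l)=z_k*z_l$ is the image of $\varepsilon_k\otimes\varepsilon_l$ by Lemma~\ref{lem:regular}, we have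
\[
\langle c|_{\Gamma_{g,2}},\phi_*(x_kx_l)\rangle=\langle c|_A,\varepsilon_k\otimes\varepsilon_l\rangle .
\]

\emph{Fixed points of $A$.} Regard $M$ as the space of functions on $B\sqcup B'$. If $(a,\bar h)$ is fixed, then $a$ is a function constant on each block, different from $0$ and from $\rho=1_B+1_{B'}$. So $a=1_B$ or $a=1_{B'}$, and in both cases $\langle a,\rho\rangle=\langle1_B,1_{B'}\rangle$. Write $h=(f,f')$ with functions $f$ on $B$ and $f'$ on $B'$. Then $\bar h$ is fixed if and only if all translation differences of $f$ and of $f'$ are constant, that is, $f=\ell+\mathrm{const}$ and $f'=\ell'+\mathrm{const}$ with $\ell\in V_k^*$ and $\ell'\in V_l^*$. So for each of the two choices of $a$ the fixed points correspond bijectively to pairs $(\ell,\ell')$. For $a=1_B$ we have $(\lambda,\lambda')=(\ell,\ell')$ on $A$, and for $a=1_{B'}$ we have $(\lambda,\lambda')=(\ell',\ell)$. By Lemma~\ref{lem:fixed},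
\[
c|_A=\sum_{\ell,\ell'}\ell^{D}\ell'^{D'}+\sum_{\ell,\ell'}\ell'^{D}\ell^{D'} .
\]
The second sum has degree $D'\ne D=\deg\varepsilon_k$ in the variables of $V_k$, so it pairs to $0$ with $\varepsilon_k\otimes\varepsilon_l$. The first sum is a product of two sums and pairs to $1\cdot1=1$ by Lemma~\ref{lem:poly}. Hence $\phi_*(x_kx_l)\ne0$, in degree $D+D'=n-2=2g$.
\end{proof}

The hypothesis $k>l$ is used in the last step. If $k=l$, the two sums coincide and cancel. This completes the proof of Theorem~\ref{thm:A}: the number $2g+2$ has one of the two forms exactly when $g+1$ is a power of $2$ or a sum of two distinct powers of $2$.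

\section{Genus three}\label{sec:genus3}

We prove Theorem~\ref{thm:B}. Now we need all of $H_*(B_8)$. We use that
\[
\bigoplus_mH_*(B_m;\mathbb F_2)=\mathbb F_2[x_0,x_1,x_2,\dots]
\]
(Fuks, 1970; F.~Cohen \cite[Ch.~III]{CLM}). As $x_i$ has $2^i$ strands and degree $2^i-1$, a basis of $H_*(B_8)$ is
\[
\begin{array}{c|cccccccc}
\text{degree}&0&1&2&3&4&5&6&7\\\hline
&x_0^8&x_0^6x_1&x_0^4x_1^2&x_0^2x_1^3,\;x_0^4x_2&x_1^4,\;x_0^2x_1x_2&x_1^2x_2&x_2^2&x_3
\end{array}
\]
The plan is to detect the three classes $x_0^4x_1^2$, $x_0^2x_1^3$ and $x_1^4$ directly in $Sp_6(\mathbb F_2)$, and to reach all the others of degree at least $2$ with Steenrod operations.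

Let $N=H_1(\Sigma_3)=H_1(\Sigma_{3,2})/\langle\rho\rangle$, a symplectic space of dimension $6$ over $\mathbb F_2$, and let
\[
\psi\colon B_8\longrightarrow\Gamma_{3,2}\longrightarrow\Gamma_3\longrightarrow Sp(N)=Sp_6(\mathbb F_2).
\]
Let $\alpha_i\in N$ be the class of $a_i$. Then $\psi(\sigma_i)$ is the transvection $T_{\alpha_i}$, where $T_\alpha(x)=x+(x\cdot\alpha)\alpha$. The vectors $\alpha_1,\alpha_3,\alpha_5,\alpha_7$ are mutually orthogonal. By Lemma~\ref{lem:module} the $[a_i]$ are independent in $H_1(\Sigma_{3,2})$ and $\rho=\sum_jb_j=[a_1]+[a_3]+[a_5]+[a_7]$. So the only linear relation among these four vectors is $\alpha_1+\alpha_3+\alpha_5+\alpha_7=0$. In particular they are nonzero and distinct.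

For $1\le r\le4$ the class $x_0^{8-2r}x_1^r$ is the image of the fundamental class of the torus with group $\mathbb Z^r=\langle\sigma_1,\sigma_3,\dots,\sigma_{2r-1}\rangle$. Its cohomology is generated by the dual classes $y_1,\dots,y_r$ with $y_i^2=0$, and the fundamental class reads off the coefficient of $y_1\cdots y_r$.

\begin{lemma}\label{lem:E7}
$\psi_*(x_0^4x_1^2)\ne0$ and $\psi_*(x_1^4)\neq0$.
\end{lemma}

\begin{proof}
We use Stiefel--Whitney classes of the $7$-dimensional real representation of $Sp_6(\mathbb F_2)$ that comes from the root system $E_7$. Let $W$ be the Weyl group. The scalar product mod $2$ on the root lattice mod $2$ has a one-dimensional radical, and on the quotient, a symplectic space of dimension $6$ that we identify with $N$ by an isometry, the group $W$ acts through a surjection $W\to Sp_6(\mathbb F_2)$ with kernel $\{\pm1\}$. The $63$ pairs $\pm\alpha$ of roots correspond to the $63$ nonzero vectors $\bar\alpha$, and the reflection $s_\alpha$ acts as $T_{\bar\alpha}$ \cite[Ch.~VI, \S4, Exercise~3]{Bourbaki}. In dimension $7$ we have $\det(-1)=-1$,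 so $W=\{\pm1\}\times W^+$ with $W^+=W\cap SO(7)\cong Sp_6(\mathbb F_2)$. This gives a representation $R\colon Sp_6(\mathbb F_2)\to SO(7)$ with $R(T_{\bar\alpha})=-s_\alpha$. If $\bar\alpha\ne\bar\beta$ are orthogonal, then $(\alpha,\beta)$ is even and $\alpha\ne\pm\beta$; as $(\alpha,\beta)\in\{0,\pm1\}$ for such roots, $(\alpha,\beta)=0$.

Pull $R$ back to $\mathbb Z^r$ for $r=2$ or $4$. The generator $\sigma_{2i-1}$ acts as $-s_{\beta_i}$, where $\beta_i$ is a root with $\bar\beta_i=\alpha_{2i-1}$, and the roots $\beta_1,\dots,\beta_r$ are mutually orthogonal. Let $s_1,s_2,\dots$ be the elementary symmetric functions of the $y_i$. On the line of $\beta_i$ the $i$-th generator acts as $+1$ and the others as $-1$, so the character is $s_1+y_i$. On the orthogonal complement of all $\beta_i$, of dimension $7-r$, every generator acts as $-1$ and the character is $s_1$. Put $u=1+s_1$. Since $s_1^2=\sum y_i^2=0$, we have $u^2=1$, and $7-r$ is odd, so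
\[
w(R)=u^{7-r}\prod_{i=1}^r(u+y_i)=u\prod_{i=1}^r(u+y_i).
\]

For $r=2$ we have $u+y_1=1+y_2$ and $u+y_2=1+y_1$, so
\[
w(R)=u(1+y_1)(1+y_2)=u(u+y_1y_2)=1+y_1y_2,
\]
because $s_1y_1y_2=0$. So $w_2$ takes the value $1$ on the torus class.

For $r=4$,
\[
w(R)=u(1+us_1+s_2+us_3+s_4)=u+s_1+us_2+s_3+us_4 .
\]
Here $u+s_1=1$. Since each monomial $y_iy_jy_m$ arises three times in $s_1s_2$, we have $us_2=s_2+3s_3=s_2+s_3$, and $us_4=s_4$. So $w(R)=1+s_2+s_4$, and $w_4$ takes the value $1$ on the torus class.
\end{proof}

\begin{remark}
The case $r=2$ alone answers the question for $g=3$, independently of Theorem~\ref{thm:A}: the torus of the two commuting twists $D_{a_1},D_{a_3}$ is nonzero in $H_2(\Gamma_{3,2};\mathbb F_2)$.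
\end{remark}

For the torus in degree $3$ we use a class of another kind. We take it from the smaller group $Sp_4(\mathbb F_2)\cong S_6$, and transfer it from stabilizers of vectors.

\begin{lemma}\label{lem:three}
$\psi_*(x_0^2x_1^3)\ne0$.
\end{lemma}

\begin{proof}
The even subsets of $\{1,\dots,6\}$ modulo the full set form a symplectic space of dimension $4$, with the parity of intersections as the form. This gives $S_6\cong Sp_4(\mathbb F_2)$. The $15$ nonzero vectors are represented by the two-element subsets, the transvections are the transpositions, and distinct orthogonal nonzero vectors correspond to disjoint transpositions. Let $w_3\in H^3(Sp_4(\mathbb F_2))$ be the third Stiefel--Whitney class of the $6$-dimensional permutation representation.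

For $0\ne a\in N$ let $\pi_a\colon\mathrm{Stab}(a)\to Sp(a^\perp/a)\cong Sp_4(\mathbb F_2)$ be the action on $a^\perp/a=a^\perp/\langle a\rangle$. The last isomorphism comes from the choice of an isometry and is determined up to inner automorphisms, which do not change $w_3$. So the classes $\kappa_a=\pi_a^*w_3$ are well defined and compatible with conjugation. Let $c\in H^3(Sp_6(\mathbb F_2))$ be the transferred class for $Y=N\setminus\{0\}$.

Put $f_1=\alpha_1$, $f_2=\alpha_3$, $f_3=\alpha_5$ and $A=\langle T_{f_1},T_{f_2},T_{f_3}\rangle$. Since the $f_i$ are mutually orthogonal, $\prod_iT_{f_i}^{c_i}$ sends $x$ to $x+\sum_ic_i(x\cdot f_i)f_i$. Since they are independent, $A\cong(\mathbb Z/2)^3$, with dual classes again called $y_1,y_2,y_3$. The torus class maps to $e_1\otimes e_1\otimes e_1\in H_3(A)$, which reads off the coefficient of $y_1y_2y_3$. The space $U=\langle f_1,f_2,f_3\rangle$ is Lagrangian, so the vectors fixed by $A$ form $U^\perp=U$. By Lemma~\ref{lem:fixed} we sum $\kappa_a|_A$ over the seven $a\in U\setminus\{0\}$.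
\begin{itemize}
\item $a=f_i$. On $a^\perp$ the transvection $T_{f_i}$ is the identity. So $\kappa_a|_A$ does not involve $y_i$, and the contribution is $0$.
\item $a=f_i+f_j$ with $i\neq j$; let $m$ be the third index. For $x\in a^\perp$ we have $x\cdot f_i=x\cdot f_j$, and in $a^\perp/a$ the images of $f_i$ and $f_j$ coincide. So $T_{f_i}$ and $T_{f_j}$ act equally, and $\kappa_a|_A$ is a cubic polynomial in $y_i+y_j$ and $y_m$. Only $(y_i+y_j)^2y_m=y_i^2y_m+y_j^2y_m$ could contain $y_1y_2y_3$, and it does not. The contribution is $0$.
\item $a=f_1+f_2+f_3$. The images $\bar f_i$ in $a^\perp/a$ are nonzero, distinct and mutually orthogonal. So the $T_{f_i}$ act as three disjoint transpositions, and the permutation representation restricts to $A$ with total class $\prod_i(1+y_i)$. Thus $\kappa_a|_A=y_1y_2y_3$, and the contribution is $1$.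
\end{itemize}
So $c$ takes the value $1$ on $\psi_*(x_0^2x_1^3)$.
\end{proof}

\begin{lemma}\label{lem:Sq1}
$Sq^1_*x_2=x_1^2$ and $Sq^1_*x_3=x_2^2$, while $Sq^1_*x_1=0$ and $Sq^1_*x_0=0$.
\end{lemma}

\begin{proof}
The last two hold because $Sq^1_*$ vanishes on $H_0$ and $H_1$. Let $k\in\{2,3\}$ and $r=2^{k-1}$, which is even. By (F2),
\[
Sq^1_*z_k=Sq^1_*Q^{r}z_{k-1}=(r-1)Q^{r-1}z_{k-1}=z_{k-1}*z_{k-1}.
\]
This is nonzero. Indeed, by Lemma~\ref{lem:regular} it is the image of $\varepsilon_{k-1}\otimes\varepsilon_{k-1}$ under $V_{k-1}\times V_{k-1}\to S_{2^k}$, acting regularly on two blocks. Take the Stiefel--Whitney class $w_{2^k-2}$ of the permutation representation of $S_{2^k}$. The regular representation of $V_{k-1}$ has dimension $2^{k-1}$ and contains a trivial summand, so its classes vanish above degree $2^{k-1}-1$. Hence $w_{2^k-2}$ restricts to $w_{2^{k-1}-1}\otimes w_{2^{k-1}-1}$, where each factor belongs to the regular representation of $V_{k-1}$. For $k=2$ this factor is $t_1$, and for $k=3$ it is $t_1t_2(t_1+t_2)=t_1^2t_2+t_1t_2^2$. Both have value $1$ on $\varepsilon_{k-1}$.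 So $\iota_*(Sq^1_*x_k)=Sq^1_*z_k\neq0$, and hence $Sq^1_*x_k\ne0$. The only monomial on $2^k$ strands in degree $2^k-2$ is $x_{k-1}^2$, so $Sq^1_*x_k=x_{k-1}^2$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
In degree $1$ both maps are zero because $H_1(\Gamma_{3,2};\mathbb Z)=0$. In degree $0$ both are isomorphisms, and above degree $7$ the source is zero. If $\psi_*$ is injective in some degree, so is $\phi_*$. So it remains to treat $\psi_*$ in degrees $2$ to $7$. It commutes with the operations $Sq^s_*$, whose values on products follow from Lemma~\ref{lem:Sq1} and the Cartan formula. Let $\mu,\nu\in\mathbb F_2$.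
\begin{itemize}
\item Degree $2$: $\psi_*(x_0^4x_1^2)\neq0$ by Lemma~\ref{lem:E7}.
\item Degree $3$: suppose $\psi_*(\mu\,x_0^2x_1^3+\nu\,x_0^4x_2)=0$. Applying $Sq^1_*$ gives $\nu\,\psi_*(x_0^4x_1^2)=0$, so $\nu=0$ by Lemma~\ref{lem:E7}. Then $\mu=0$ by Lemma~\ref{lem:three}.
\item Degree $4$: suppose $\psi_*(\mu\,x_1^4+\nu\,x_0^2x_1x_2)=0$. Applying $Sq^1_*$ gives $\nu\,\psi_*(x_0^2x_1^3)=0$, so $\nu=0$ by Lemma~\ref{lem:three}. Then $\mu=0$ by Lemma~\ref{lem:E7}.
\item Degree $5$: $Sq^1_*(x_1^2x_2)=x_1^4$, and $\psi_*(x_1^4)\ne0$.
\item Degree $6$: $Sq^2_*x_2=0$ since $x_2$ has degree $3$, so $Sq^2_*(x_2^2)=(Sq^1_*x_2)^2=x_1^4$, and $\psi_*(x_1^4)\ne0$.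
\item Degree $7$: $Sq^1_*x_3=x_2^2$, and $\psi_*(x_2^2)\neq0$ by degree $6$.
\end{itemize}
In each of these degrees $\psi_*$ is injective.
\end{proof}

\section{Large primes}\label{sec:odd}

\begin{proof}[Proof of Theorem \ref{thm:C}]
Since $p>g+1\ge4$, the prime $p$ is odd. For odd $p$ the sum $\bigoplus_mH_*(B_m;\mathbb F_p)$ is the free graded-commutative algebra on generators whose numbers of strands and degrees are
\[
(1,0),\quad(2,1),\quad(2p^j,2p^j-1),\quad(2p^j,2p^j-2)\qquad(j\ge1)
\]
(Cohen \cite[Ch.~III]{CLM}). The condition $p>g+1$ says that $2g+2<2p$. So on $2g+2$ strands only the first two generators can occur, and the second one, being of odd degree, occurs at most once. Hence $\tilde H_*(B_{2g+2};\mathbb F_p)$ is concentrated in degree $1$. There $\phi_*=0$, because $H_1(\Gamma_{g,2};\mathbb Z)=0$ for $g\ge3$.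
\end{proof}

\begin{thebibliography}{9}
\bibitem{BT} Carl-Friedrich B\"odigheimer and Ulrike Tillmann, \emph{Embeddings of braid groups into mapping class groups and their homology}, arXiv:1204.4310 (2012).

\bibitem{Bourbaki} Bourbaki, \emph{Lie}, Ch.~VI.

\bibitem{CLM} Cohen, Lada and May, \emph{The Homology of Iterated Loop Spaces}, LNM 533.

\bibitem{Korkmaz} Korkmaz, \emph{Low-dimensional homology groups of mapping class groups: a survey}.

\bibitem{May} May, \emph{A general algebraic approach to Steenrod operations}.
\end{thebibliography}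

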